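# The Fermat cubic surface does not have finite $F$-representation type

Throughout, $p$ is a prime, $q=p^e$ is a power of $p$, $k$ is a perfect field of characteristic $p$, and $F$ is the absolute Frobenius. The question of the lecture is about the ring
$$k[x,y,z,w]/(x^3+y^3+z^3+w^3),\qquad p\neq 3 .$$
Regard it as a module over itself through $r\mapsto r^{q}$. As $e$ grows this module grows. Do finitely many building blocks suffice to write all these modules as direct sums? The answer is no, for every perfect $k$ with $p\ne 3$. (For $p=3$ the polynomial is $(x+y+z+w)^3$, a degenerate case which is excluded.) We begin with one variable fewer, where there is a short argument, and then see what the extra variable destroys.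

## 1. The Fermat cubic curve

### 1.1 The property, and two rings that have it

For a ring $R$ of characteristic $p$, write $F^e_*R$ for $R$ viewed as an $R$-module via the $e$-th iterate of Frobenius, so that $r\cdot x=r^qx$. The ring is $F$-finite if $F_*R$ is a finitely generated module; a finitely generated algebra over a perfect field is $F$-finite.

**Definition.** A Noetherian $F$-finite ring $R$ of characteristic $p$ has *finite $F$-representation type* (FFRT) if there are finitely many finitely generated $R$-modules $M_1,\dots,M_s$ such that for every $e\in\mathbb N$ the module $F^e_*R$ is isomorphic to a finite direct sum of copies of $M_1,\dots,M_s$.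

**Example (polynomial rings).** For $S=k[u,v]$ the module $F^e_*S$ is free with basis the monomials $u^iv^j$, $0\le i,j<q$, because $k$ is perfect. So $S$ has FFRT with the single module $M_1=S$. The same works in any number of variables.

**Example (the quadric cone $A=k[u^2,uv,v^2]$).** This is the even part $S_{\rm even}$ of $S$. Write an element of $S$ as $\sum f_{ij}^q\,u^iv^j$ with $0\le i,j<q$. It lies in $A$ exactly when $q\deg m+i+j$ is even for every monomial $m$ of every $f_{ij}$. If $p$ is odd, this says $f_{ij}\in A$ for $i+j$ even and $f_{ij}\in S_{\rm odd}$ for $i+j$ odd. If $p=2$ and $e\ge1$, it says that $f_{ij}=0$ for $i+j$ odd and puts no condition on $f_{ij}\in S=A\oplus S_{\rm odd}$ for $i+j$ even. In all cases $F^e_*A$ is a sum of copies of $A$ and $S_{\rm odd}$, so $A$ has FFRT.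

The question of this lecture comes from Devlin Mallory, "Finite $F$-representation type for homogeneous coordinate rings of non-Fano varieties", arXiv:2207.08966 (2022). The context is that of del Pezzo surfaces $X_d$ of degree $d$. If $d\ge6$, then $X_d$ is toric and its homogeneous coordinate rings are direct summands of polynomial rings, hence have FFRT; the homogeneous coordinate rings of degree $5$ del Pezzo surfaces also have FFRT. The Fermat cubic surface has degree $3$.

Here is the easy case.

**Proposition 1.** Let $k$ be perfect of characteristic $p\ne3$. Then $k[x,y,z]/(x^3+y^3+z^3)$ does not have FFRT.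

The proof fills the rest of this section. Nearly all of it is used again for the surface.

### 1.2 Reduction to an algebraically closed field

**Lemma 2.** If $k$ is perfect and $R$ is a finitely generated $k$-algebra with FFRT, then $R'=R\otimes_k\bar k$ has FFRT.

*Proof.* We show $F^e_*R'\cong F^e_*R\otimes_k\bar k$; then the modules $M_s\otimes_k\bar k$ work for $R'$. Consider the map
$$F^e_*R\otimes_k\bar k\to F^e_*R',\qquad x\otimes c\mapsto x\otimes c^q .$$
A scalar $d\in k$ acts on $F^e_*R$ by $d^q$, and both $d^qx\otimes c$ and $x\otimes dc$ go to $d^qx\otimes c^q$, so the map is well defined. It is $R'$-linear, since $r\otimes c'$ acts on the target by $r^q\otimes c'^q$. Let $(x_\alpha)$ be a $k$-basis of $R$. Since $k^q=k$, it is also a $k$-basis of $F^e_*R$. On each piece $x_\alpha\otimes\bar k$ the map is $c\mapsto c^q$, which is bijective on $\bar k$. $\square$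

From here to the end of the section, $k=\bar k$.

### 1.3 From graded modules to bundles

Let $X$ be a smooth irreducible projective variety over $k$ with an ample line bundle $\mathcal L$. Write $\mathcal O_X(n)=\mathcal L^n$ and
$$R=R(X,\mathcal L)=\bigoplus_{n\ge0}H^0(X,\mathcal L^n),\qquad \mathfrak m=R_{>0}.$$
Recall that $R$ is a finitely generated domain with $R_0=k$. For $h\in R_m$ with $m>0$ the set $X_h=\{h\ne0\}$ is affine, these sets cover $X$, and $(R_h)_n=H^0(X_h,\mathcal L^n)$. A graded module $N$ defines a sheaf $\tilde N$ by $\tilde N(X_h)=(N_h)_0$. This functor is exact, and $\widetilde{R(n)}=\mathcal O_X(n)$.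

For $i\in\mathbb Z$ put
$$M^{(e)}_i=\bigoplus_{n\in\mathbb Z}R_{i+nq},\qquad R_{i+nq}\text{ in degree }n,\qquad r\cdot x=r^qx .$$
This is a finitely generated graded $R$-module, $F^e_*R=\bigoplus_{i=0}^{q-1}M^{(e)}_i$, and $M^{(e)}_{i+q}=M^{(e)}_i(1)$. Its sheaf is
$$\widetilde{M^{(e)}_i}=F^e_*\mathcal O_X(i).\tag{1}$$
Indeed, inverting $h\in R_m$ in this module means dividing by powers of $h^q$, so $((M_i^{(e)})_h)_0$ consists of the $r/h^{lq}$ with $r\in R_{i+lmq}$. That is $H^0(X_h,\mathcal L^i)$, with functions acting through their $q$-th powers. Since $X$ is smooth, $F$ is finite and flat, so $F^e_*\mathcal O_X(i)$ and all its direct summands are vector bundles.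

**Example.** For $R=k[u,v]$, $X=\mathbb P^1$ and $q=2$ we have $M_0^{(1)}=R\cdot 1\oplus R\cdot uv$ with $uv$ in degree $1$, and $M^{(1)}_1=R\cdot u\oplus R\cdot v$ with $u,v$ in degree $0$. So (1) says $F_*\mathcal O=\mathcal O\oplus\mathcal O(-1)$ and $F_*\mathcal O(1)=\mathcal O^2$.

### 1.4 FFRT bounds ranks

If $R$ has FFRT, we want the bundles $F^e_*\mathcal O_X(i)$ to split into pieces of bounded rank. The FFRT decomposition ignores the grading. So we compare graded indecomposables with indecomposables over the completion $\hat R$ at $\mathfrak m$, where the Krull–Schmidt theorem holds.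

**Lemma 3.** Let $N\ne0$ be a finitely generated graded $R$-module, indecomposable as a graded module. Then $\operatorname{End}_{\hat R}(\hat N)$ is local.

*Proof.* **Step 1 (a candidate for the radical).** Let $\Lambda=\operatorname{End}_R(N)=\bigoplus\Lambda_n$, a finitely generated graded $R$-module. The ring $\Lambda_0$ is a finite-dimensional $k$-algebra. It has no nontrivial idempotents, since $N$ is graded indecomposable. So it is local, with residue field $k$ because $k=\bar k$. Put $J=\operatorname{rad}\Lambda_0\oplus\bigoplus_{n\ne0}\Lambda_n$. We claim that $J$ is a two-sided ideal; then $\Lambda/J=k$. The only products that need checking are $uv$ with $u\in\Lambda_m$, $v\in\Lambda_{-m}$, $m\ne0$. Suppose $c=uv\notin\operatorname{rad}\Lambda_0$; then $c$ is a unit. The element $\epsilon=vc^{-1}u\in\Lambda_0$ satisfies $\epsilon^2=vc^{-1}(uv)c^{-1}u=\epsilon$, and $u\epsilon v=c\ne0$, so $\epsilon\neq0$ and hence $\epsilon=1$. From $uv=c$ and $vc^{-1}u=1$ we see that $u$ and $v$ are both surjective. One of them has positive degree. It cannot reach the lowest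 nonzero graded piece of $N$, which exists since $N$ is finitely generated and nonzero. This is a contradiction.

**Step 2 (the fibre at $\mathfrak m$ is local).** This step passes from $\Lambda$ to $\bar\Lambda=\Lambda/\mathfrak m\Lambda$, a finite-dimensional graded algebra, nonzero by Nakayama. Let $\bar J$ be the image of $J$. It is an ideal spanned by images of homogeneous elements of $J$, and these images are nilpotent: those of nonzero degree because $\bar\Lambda$ lives in finitely many degrees, those of degree $0$ because $\operatorname{rad}\Lambda_0$ is nilpotent. Let $M$ be a simple $\bar\Lambda$-module. By Burnside's theorem $\bar\Lambda\to\operatorname{End}_k(M)$ is onto, so the image of $\bar J$ is a two-sided ideal of $\operatorname{End}_k(M)$. If $\bar JM\ne0$, this ideal is nonzero, hence everything. But $\bar J$ is spanned by nilpotent elements, so all its elements act with trace $0$, whereas $\operatorname{End}_k(M)$ contains an element of trace $1$. So $\bar J$ kills every simple module, that is, $\bar J\subset\operatorname{rad}\bar\Lambda$. Then $\bar\Lambda/\bar J$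 is a nonzero quotient of $\Lambda/J=k$, so it equals $k$, and $\bar\Lambda$ is local.

**Step 3 (completion).** This step lifts locality from $\bar\Lambda$ to $\hat\Lambda$. By flatness $\operatorname{End}(\hat N)=\hat\Lambda$, which is a finite algebra over the local ring $\hat R$, so $\mathfrak m\hat\Lambda\subset\operatorname{rad}\hat\Lambda$. Since $\hat\Lambda/\mathfrak m\hat\Lambda=\bar\Lambda$ is local, so is $\hat\Lambda$. $\square$

**Proposition 4.** If $R$ has FFRT, there is a constant $C_0$ such that for all $e$ and $i$ every graded direct summand of $M^{(e)}_i$ is a finite direct sum of graded modules $N_l$ with $\operatorname{rank}\tilde N_l\le C_0$.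

*Proof.* Let $\mu$ denote the minimal number of generators, and let $C_0=\max_s\mu(\hat M_s)$ over $\hat R$, with $M_s$ as in the definition of FFRT. Decompose the given summand into finitely many nonzero graded indecomposables $N_l$. Up to a shift of degrees, which changes nothing once the grading is forgotten, $M_i^{(e)}$ is a direct summand of $F^e_*R$. So $\hat N_l$ is a direct summand of $\widehat{F^e_*R}\cong\bigoplus_s\hat M_s^{n_s}$, and its endomorphism ring is local by Lemma 3. By Krull–Schmidt over $\hat R$, $\hat N_l$ is isomorphic to a direct summand of some $\hat M_s$. So $\mu(N_l)=\mu(\hat N_l)\le C_0$. Finally, $N_l$ is a quotient of $\mu(N_l)$ modules of the form $R(n)$, so $\tilde N_l$ is a quotient of a sum of $\mu(N_l)$ line bundles, and its rank is at most $C_0$. $\square$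

So to disprove FFRT it is enough to find, for a sequence of $e$ tending to infinity, summands of $F^e_*\mathcal O_X(i)$ that do not break into pieces of bounded rank.

### 1.5 Slopes on a curve of genus one

Let $E$ be a smooth projective curve of genus $1$ over $k$. The slope of a nonzero bundle is $\mu(S)=\deg S/\operatorname{rank}S$ (no conflict with the previous $\mu$ will arise). The bundle $S$ is semistable if every nonzero subsheaf has slope $\le\mu(S)$; equivalently, every nonzero quotient has slope $\ge\mu(S)$. For instance $\mathcal O^2$ is semistable and $\mathcal O\oplus\mathcal O(x)$, with $x\in E$ a point, is not. Every nonzero $S$ has a maximal destabilizing subbundle $S_1$: it is semistable, its slope $\mu_{\max}(S)$ is the largest slope of a nonzero subsheaf (so it is $\ge\mu(S)$), and $\mu_{\max}(S/S_1)<\mu(S_1)$ if $S_1\ne S$. A nonzero map from a semistable $S$ to $G$ forces $\mu(S)\le\mu_{\max}(G)$, as one sees from its image. On $E$ we have $\chi(S)=\deg S$ and $\Omega_E\cong\mathcal O_E$. Also $\mu(F^*S)=p\,\mu(S)$.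

**Lemma 5.** If $S$ is semistable on $E$, so is $F^{e*}S$ for every $e$.

*Proof.* By induction it is enough to treat $F^*S$. Suppose it is not semistable, with maximal destabilizing subbundle $S_1$. The bundle $F^*S$ carries the canonical connection $\nabla(g\otimes s)=dg\otimes s$, whose $p$-curvature is $0$. It induces an $\mathcal O_E$-linear map $S_1\to(F^*S/S_1)\otimes\Omega_E\cong F^*S/S_1$. This map is zero, since $S_1$ is semistable and $\mu(S_1)>\mu_{\max}(F^*S/S_1)$. So $\nabla$ preserves $S_1$, again with $p$-curvature $0$. By Cartier's descent theorem $S_1=F^*S'$, where $S'$ is the sheaf of horizontal sections of $S_1$, contained in the sheaf $S$ of horizontal sections of $F^*S$. Then $\mu(S')=\mu(S_1)/p>\mu(F^*S)/p=\mu(S)$, contradicting the semistability of $S$. $\square$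

**Lemma 6.** Let $G$ be a bundle on $E$ with $\deg G>0$ such that every nonzero subsheaf of $G$ has slope $\le m$. If $F^e_*G\cong\bigoplus_lS_l$ with all $\operatorname{rank}S_l\le C$, then $C\ge q/m$.

*Proof.* Euler characteristics do not change under $F^e_*$: the scalars are twisted by Frobenius, which does not affect dimensions since $k$ is perfect. Hence
$$\sum_l\deg S_l=\deg F^e_*G=\chi(F^e_*G)=\chi(G)=\deg G\ge1 .$$
So some $S_l$ has degree $\ge1$ and rank $\le C$. Its maximal destabilizing subbundle $S$ is semistable with $\mu(S)\ge1/C$. The inclusion $S\subset F^e_*G$ corresponds by adjunction to a nonzero map $F^{e*}S\to G$. By Lemma 5, $F^{e*}S$ is semistable, of slope $q\mu(S)\ge q/C$. The image of the map is a quotient of $F^{e*}S$ and a subsheaf of $G$, so its slope is $\ge q/C$ and $\le m$. $\square$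

### 1.6 Proof of Proposition 1

By Lemma 2 we may take $k=\bar k$. As $p\ne3$, $E=\{x^3+y^3+z^3=0\}\subset\mathbb P^2$ is a smooth cubic, so it has genus $1$. Since $H^1(\mathbb P^2,\mathcal O(n-3))=0$, the ring in question is $R(E,\mathcal O_E(1))$. Apply Lemma 6 to $G=\mathcal O_E(1)$, which has degree $3$ and whose nonzero subsheaves have slope $\le3$: every decomposition of $F^e_*\mathcal O_E(1)=\widetilde{M_1^{(e)}}$ contains a summand of rank $\ge q/3$. By Proposition 4, FFRT would give $C_0\ge q/3$ for all $e$. $\square$

In short, a positive amount of degree must sit somewhere in $F^e_*G$, and if it sits in a bundle of small rank, Frobenius pullback inflates the slope beyond what $G$ allows. What changes with a fourth variable?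

## 2. The Fermat cubic surface

### 2.1 The surface as a blow-up of the quadric

Let $Q=\mathbb P^1\times\mathbb P^1$.

**Proposition 7.** Let $k=\bar k$, $p\ne3$, and $X=\{x^3+y^3+z^3+w^3=0\}\subset\mathbb P^3$. Then $X$ is the blow-up of $Q$ at five points with pairwise distinct first coordinates. For $p=2$ these are the points $(\lambda,\lambda^2)$, $\lambda\in\mathbb P^1(\mathbb F_4)$. Moreover $\omega_X^{-1}=\mathcal O_X(1)$, and $R(X,\mathcal O_X(1))=k[x,y,z,w]/(x^3+y^3+z^3+w^3)$.

*Proof.* **Step 1 (a better equation).** We want two skew lines to be visible. Let $\omega$ be a primitive cube root of $1$, and put $a=\omega x+\omega^2y$, $b=\omega^2x+\omega y$. The determinant is $\omega^2-\omega\ne0$. Then $a+b=-(x+y)$ and $ab=x^2-xy+y^2$, so $x^3+y^3=-ab(a+b)$. With $c,d$ formed from $z,w$ in the same way, $X$ becomes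
$$a^2b+ab^2+c^2d+cd^2=0 ,$$
which contains the skew lines $\{a=c=0\}$ and $\{b=d=0\}$.

**Step 2 (blowing up the two lines).** This produces the map to $Q$. The blow-up of $\mathbb P^3$ along the two lines is a $\mathbb P^1$-bundle over $Q\ni((A:C),(B:D))$ with fibre coordinates $(\mu:\nu)$, where $(a,c)=\mu(A,C)$ and $(b,d)=\nu(B,D)$. The exceptional divisors are $\mu=0$ and $\nu=0$. The equation pulls back to $\mu\nu(\mu P+\nu P')$ with
$$P=A^2B+C^2D,\qquad P'=AB^2+CD^2 .$$

**Step 3 (the common zeros of $P$ and $P'$).** These will be the blown-up points. If $C=0$, then $P=0$ gives $B=0$, and then $P'=0$ holds. If $C\ne0$, then $B\neq0$, since $B=0$ would give $C^2D=0$ and so $D=0$. With $s=A/C$ and $w=D/B$ the equations become $w=-s^2$, $s=-w^2$, that is, $w=-s^2$ and $s(s^3+1)=0$. This has four distinct solutions because $p\ne3$. So the common zeros are the five points $(\infty,\infty)$ and $(\lambda,-\lambda^2)$ with $\lambda(\lambda^3+1)=0$, and their first coordinates are distinct. For $p=2$ the equation $\lambda^4+\lambda=0$ describes $\mathbb F_4$. As $P,P'$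 have bidegrees $(2,1)$ and $(1,2)$ with intersection number $2\cdot2+1\cdot1=5$, each common zero counts once, so the scheme $\{P=P'=0\}$ is reduced.

**Step 4 (identification with $X$).** Let $D_0=\{\mu P+\nu P'=0\}$. Locally $P,P'$ is a regular sequence, so $D_0$ is the blow-up of $Q$ along the ideal $(P,P')$, that is, at the five reduced points. In particular $D_0$ is integral and dominates $Q$. It meets $\mu=0$ only over $P'=0$ and $\nu=0$ only over $P=0$, so it is not contained in an exceptional divisor. Off the exceptional divisors it is the preimage of $X$. So $D_0$ is the strict transform of $X$ (which is integral, being smooth because $p\ne3$), that is, the blow-up of $X$ along the two lines it contains. These are Cartier divisors on the smooth surface $X$, so this blow-up changes nothing and $D_0\cong X$.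

**Step 5 (the ring).** By adjunction $\omega_X=\mathcal O_X(-4+3)=\mathcal O_X(-1)$. Since $H^1(\mathbb P^3,\mathcal O(n-3))=0$, all sections of $\mathcal O_X(n)$ come from $\mathbb P^3$. $\square$

### 2.2 Where the curve argument stops

The surface is rational. Its natural maps go to $Q$ and to $\mathbb P^1$, and the sensible first attempt is to push $F^e_*\mathcal O_X(i)$ forward to $\mathbb P^1$ and repeat the argument there. On $\mathbb P^1$, for $0\le i<q$,
$$F^e_*\mathcal O(i)\cong\mathcal O^{\,i+1}\oplus\mathcal O(-1)^{\,q-1-i}.\tag{2}$$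
Indeed, write it as $\bigoplus\mathcal O(c_l)$. From $H^0(F^e_*\mathcal O(i)\otimes\mathcal O(-1))=H^0(\mathcal O(i-q))=0$ we get $c_l\le0$, and from $H^1(\mathcal O(i))=0$ we get $c_l\ge-1$; finally $h^0=i+1$. Frobenius pullback preserves semistability on $\mathbb P^1$ as well, so Lemma 5 is not the problem. What fails is the first line of the proof of Lemma 6. On $\mathbb P^1$ one has $\chi=\deg+\operatorname{rank}$, so $\deg F^e_*\mathcal O(i)=i+1-q$ is not positive, and the degree can hide in line bundles $\mathcal O$ and $\mathcal O(-1)$. On $Q$ it is no better: by (2), $F^e_*\mathcal O_Q(i,i)$ with $0\le i<q$ is a sum of copies of $\mathcal O,\mathcal O(-1,0),\mathcal O(0,-1),\mathcal O(-1,-1)$.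

So all the information lies in how a summand sits along the exceptional curves, and pushing forward once throws it away. We must push forward with several twists by the $E_j$ and keep all the results. For odd $p$, keeping this information at four points will turn $\mathbb P^1$ into an elliptic curve. For $p=2$ this construction is not available, and the same information will be used as linear algebra.

### 2.3 The statements

**Main Theorem.** Let $k$ be a perfect field of characteristic $p\neq3$. Then $k[x,y,z,w]/(x^3+y^3+z^3+w^3)$ does not have FFRT.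

**Theorem A.** Let $k=\bar k$ and let $p$ be odd. Let $X$ be a smooth projective surface with $-K_X$ ample, and let $\sigma:X\to Q$ be the blow-up of $n\ge4$ distinct points $p_j=(\lambda_j,\mu_j)$ with $\lambda_1,\dots,\lambda_4$ pairwise distinct. Then $R(X,\omega_X^{-1})$ does not have FFRT. More precisely, with $\mathcal L=\omega_X^{-1}$, for every $e\ge1$ any decomposition of $F^e_*\mathcal O_X(\frac{q+1}2)$ into indecomposable bundles contains one of rank $\ge q/6$.

**Theorem B.** Let $k=\bar k$ and $p=2$. Let $X\to Q$ be the blow-up of finitely many distinct points, among them the four points $(\lambda,\lambda^2)$, $\lambda\in\mathbb F_4$. Let $\mathcal L$ be any ample line bundle on $X$. Then $R(X,\mathcal L)$ does not have FFRT.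

*The Main Theorem follows.* By Lemma 2 we may take $k=\bar k$. By Proposition 7 the ring is $R(X,\omega_X^{-1})$, with $\omega_X^{-1}=\mathcal O_X(1)$ ample, for a blow-up $X$ of $Q$ to which Theorem A applies if $p$ is odd and Theorem B applies if $p=2$. $\square$

From now on $k=\bar k$. On a blow-up $\sigma:X\to Q$ let $E_j$ be the exceptional curve over $p_j$, and let $f,f'$ be the classes of the fibres of the first and second projection. Then
$$f^2=f'^2=0,\quad f\cdot f'=1,\quad E_j^2=-1,\quad -K_X=2f+2f'-\sum_jE_j .$$
We use freely that $\sigma_*\mathcal O_X(nE_j)=\mathcal O_Q$ and $\sigma_*\mathcal O_X(-nE_j)=\mathfrak m_{p_j}^n$ for $n\ge0$, and $R^1\sigma_*\mathcal O_X=0$. The letter $E$ without index denotes a curve of genus one.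

## 3. Odd characteristic: four half-twists make an elliptic curve

### 3.1 The local computation behind the construction

Let $O$ be the local ring of $\mathbb P^1$ at a point, with uniformizer $t$, and let $O_E=O[y]/(y^2-t)=O\oplus Oy$ be the local ring of a double cover branched there. Write $q=2b+1$ and $a=b+1$, so
$$a=\tfrac{q+1}2,\qquad b=\tfrac{q-1}2,\qquad y^q=t^by .$$
Pulling back along the cover and pushing forward by Frobenius do not commute at a branch point: inside $F^e_*O_E$, the pullback of $F^e_*O$ generates only
$$O_E^q\cdot O=O+yt^bO .$$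
The missing part $yO$ can be recovered from the submodule $t^aO\subset O$, if a simple pole is allowed upstairs: since $y^{-q}t^a=y^{2a-q}=y$,
$$O_E^q\cdot O+y^{-q}O_E^q\cdot t^aO=(O+yt^bO)+(O+yt^bO)y=O_E .$$
So $F^e_*O_E$ can be assembled from the pair $F^e_*O\supset F^e_*(t^aO)$ living on $\mathbb P^1$. On a blown-up surface such pairs come from twisting by $E_j$ or not, and vanishing to order exactly $a=\frac{q+1}2$ along $E_j$ is what the bundle $\omega_X^{-(q+1)/2}$ prescribes. Four branch points make a double cover of genus one, where Lemma 6 is available. This is the plan.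

### 3.2 Proof of Theorem A

Let $\mathrm{pr}:Q\to\mathbb P^1$ be the first projection, $\pi=\mathrm{pr}\circ\sigma$, and $K=K(\mathbb P^1)$.

**Step 1 (sixteen direct images).** This step records a bundle on $X$ by several bundles on $\mathbb P^1$. For $I\subset\{1,2,3,4\}$ let
$$L_I=\mathcal O_X\Big(-f-f'+\sum_{j\in I}E_j+\sum_{j>4}E_j\Big),\qquad \mathcal G_I(N)=\pi_*(N\otimes L_I)$$
for a vector bundle $N$ on $X$. The sheaf $\mathcal G_I(N)$ is torsion-free, hence a bundle on $\mathbb P^1$. If $I\subset I'$ then $\mathcal G_I(N)\subset\mathcal G_{I'}(N)$, with equality away from $\lambda_1,\dots,\lambda_4$, because $E_j$ lies over $\lambda_j$. So all $\mathcal G_I(N)$ have the same generic fibre, which we call $\mathcal G(N)_\eta$.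

**Step 2 (one bundle on an elliptic curve).** This step glues the $\mathcal G_I(N)$ together. Choose a coordinate $s$ on $\mathbb P^1$ with $\lambda_1,\dots,\lambda_4\ne\infty$. Let $t=\prod_{j\le4}(s-\lambda_j)$, and let $\delta:E\to\mathbb P^1$ be the double cover by the smooth projective curve with equation $y^2=t$. As $p$ is odd and $\deg t=4$ is even, $\delta$ is étale off $\lambda_1,\dots,\lambda_4$ (at $\infty$ use $(y/s^2)^2=t/s^4$, a unit). Over $\lambda_j$, $j\le4$, there is one point $R_j$; there $t$ is a uniformizer of $O=\mathcal O_{\mathbb P^1,\lambda_j}$, and $\mathcal O_{E,R_j}=O\oplus Oy$ with uniformizer $y$. By Riemann–Hurwitz $2g-2=2(-2)+4=0$, so $E$ has genus $1$. Define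
$$\Theta(N)=\sum_I\ \delta^*\mathcal G_I(N)\otimes\mathcal O_E\Big(\sum_{j\in\{1,\dots,4\}\setminus I}R_j\Big)\ \subset\ K(E)\otimes_K\mathcal G(N)_\eta ,$$
the sum being taken inside the constant sheaf on the right. This is a vector bundle on $E$ of rank $\dim_K\mathcal G(N)_\eta$. A decomposition $N=N'\oplus N''$ decomposes all $\mathcal G_I$ compatibly, so $\Theta(N'\oplus N'')=\Theta(N')\oplus\Theta(N'')$.

**Step 3 (the direct images of $N_e$).** Let $e\ge1$, $a=\frac{q+1}2$, $b=\frac{q-1}2\ge1$, and $N_e=F^e_*\mathcal O_X(a)$. We compute $\mathcal G_I(N_e)$. By the projection formula $N_e\otimes L_I=F^e_*(\mathcal O_X(a)\otimes L_I^{q})$, so $\mathcal G_I(N_e)=F^e_*\pi_*\mathcal O_X(B_I)$ with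
$$B_I=a\Big(2f+2f'-\sum_jE_j\Big)+q\Big(-f-f'+\!\!\sum_{j\in I\text{ or }j>4}\!\!E_j\Big)=f+f'+b\!\!\sum_{j\in I\text{ or }j>4}\!\!E_j-a\!\!\sum_{j\le4,\ j\notin I}\!\!E_j ,$$
because $2a-q=1$ and $q-a=b$. Pushing forward first to $Q$ gives $\mathcal G_I(N_e)=F^e_*\mathcal V_I$, compatibly with the inclusions for $I\subset I'$, where
$$\mathcal V_I=\mathrm{pr}_*\Big(\mathcal O_Q(1,1)\otimes\prod_{j\le4,\ j\notin I}\mathfrak m_{p_j}^a\Big)\ \subset\ \mathcal V:=\mathrm{pr}_*\mathcal O_Q(1,1)\cong\mathcal O(1)^2 .$$
Near $\lambda_j$, $j\le4$, choose a basis $v_0,v_1$ of $\mathcal V$ coming from sections $x_0,x_1$ of $\mathcal O_{\mathbb P^1}(1)$ on the second factor with $x_1(\mu_j)=0\ne x_0(\mu_j)$. With $w=x_1/x_0$ we have $\mathfrak m_{p_j}=(t,w)$. For $A,B\in O$ the order of $A+Bw$ at $p_j$ is $\min(\operatorname{ord}A,\operatorname{ord}B+1)$, since the leading terms are multiples of distinct monomials $t^\alpha$ and $t^\beta w$. So $Av_0+Bv_1$ satisfies the condition $\mathfrak m_{p_j}^a$ exactly when $A\in t^aO$ and $B\in t^{a-1}O$. As $\lambda_1,\dots,\lambda_4$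 are distinct, at $\lambda_j$ only the condition at $p_j$ matters:
$$\mathcal V_I=Ov_0+Ov_1\ \ (j\in I),\qquad\mathcal V_I=t^aOv_0+t^{a-1}Ov_1\ \ (j\notin I).\tag{3}$$

**Step 4 (identification of $\Theta(N_e)$).** Let $\mathcal V_E\subset K(E)\otimes_K\mathcal V_\eta$ be the bundle that equals $\delta^*\mathcal V$ off the $R_j$ and equals $\mathcal O_{E,R_j}v_0+\mathcal O_{E,R_j}y^{-1}v_1$ at $R_j$. It does not depend on $e$, has rank $2$, and $\deg\mathcal V_E=2\cdot2+4=8$. This step proves
$$\Theta(N_e)\cong F^e_*\mathcal V_E .\tag{4}$$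
The comparison map is
$$K(E)\otimes_KF^e_*\mathcal V_\eta\to F^e_*\big(K(E)\otimes_K\mathcal V_\eta\big),\qquad c\otimes v\mapsto c^qv .$$
It is $K(E)$-linear. It is onto, because $y^q=t^by$ shows $K\cdot K(E)^q=K(E)$. Both sides have dimension $2q$ over $K(E)$, so it is an isomorphism. We compute the image of $\Theta(N_e)$ locally.

At a point $\lambda$ other than $\lambda_1,\dots,\lambda_4$, with local ring $O$, all $\mathcal G_I(N_e)$ equal $F^e_*\mathcal V$ and the twists are trivial. The semilocal ring of $E$ over $\lambda$ is $O[y']/(y'^2-u)$ with $u\in O$ a unit (take $y'=y$, $u=t$, or $y'=y/s^2$, $u=t/s^4$ if $\lambda=\infty$); indeed this ring is étale over $O$, hence regular. Call it $O'$. Then $O'^q\cdot O=O+y'^qO=O+u^by'O=O'$, so the image is $O'\cdot\mathcal V$, as wanted.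

At $R_j$ put $O_E=\mathcal O_{E,R_j}$. A set $I$ with $j\in I$ contributes $O_E^q(Ov_0+Ov_1)$, where $O_E^q\cdot O=O+yt^bO$. A set $I$ with $j\notin I$ carries the twist $\mathcal O_E(R_j)$, whose generator $y^{-1}$ acts as $y^{-q}$. By (3) it contributes $y^{-q}O_E^q(t^aOv_0+t^{a-1}Ov_1)$, and $y^{-q}t^a=y$, $y^{-q}t^{a-1}=y^{-1}$. Both kinds of $I$ occur, so the image is
$$(O+yt^bO)v_0+(O+yt^bO)v_1+(O+yt^bO)\,y\,v_0+(O+yt^bO)\,y^{-1}v_1 .$$
The coefficients of $v_0$ form $O+yt^bO+yO+t^{b+1}O=O+yO=O_E$. Those of $v_1$ form $O+yt^bO+y^{-1}O+t^bO=O+y^{-1}O=y^{-1}O_E$, using $yt^b=y^{-1}t^{b+1}$. This is $\mathcal V_E$ at $R_j$, and (4) is proved.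

**Step 5 (ranks do not grow under $\Theta$).** We need that a direct summand $Z$ of $N_e$ of small rank gives a $\Theta(Z)$ of small rank. The generic fibre of $\pi$ is $\mathbb P^1_K$. Write the restriction of $Z\otimes L_I$ to it as $\bigoplus_l\mathcal O(c_l)$. On this fibre $f'$ has degree $1$ and $B_I$ has degree $B_I\cdot f=1$, so
$$\pi_*(N_e\otimes L_I(-f'))=F^e_*\pi_*\mathcal O_X(B_I-qf')=0,$$
because $1-q<0$. Hence $h^0(\mathcal O(c_l-1))=0$, so $c_l\le0$ for all $l$, and
$$\operatorname{rank}\Theta(Z)=\sum_lh^0(\mathcal O(c_l))\le\operatorname{rank}Z .$$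

**Step 6 (slopes in $\mathcal V_E$).** Lemma 6 needs an upper bound for slopes of nonzero subsheaves of $\mathcal V_E$; we show that $6$ works. A subsheaf of rank $2$ has degree $\le8$, hence slope $\le4$. If $M\subset\mathcal V_E$ has rank $1$, then $M(-\sum R_j)\subset\mathcal V_E(-\sum R_j)\subset\delta^*\mathcal V\cong\delta^*\mathcal O(1)^2$. Projecting nontrivially to one factor gives $\deg M-4\le2$.

**Step 7 (conclusion).** Let $N_e=\bigoplus_lZ_l$ with all $\operatorname{rank}Z_l\le C$. By (4) and additivity, $F^e_*\mathcal V_E\cong\bigoplus_l\Theta(Z_l)$, with ranks $\le C$ by Step 5. Lemma 6 with $G=\mathcal V_E$, $\deg G=8$ and $m=6$ gives $C\ge q/6$. Taking for $C$ the largest rank that occurs proves the precise statement of Theorem A. Since $N_e=\widetilde{M^{(e)}_a}$ by (1), Proposition 4 shows that FFRT would allow $C=C_0$ for all $e$, which is a contradiction. $\square$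

### 3.3 Del Pezzo surfaces of degree at most four in odd characteristic

**Remark 8.** Let $p$ be odd and let $X$ be a smooth del Pezzo surface ($-K_X$ ample) of degree $d\le4$ over $k=\bar k$. It is the blow-up of $\mathbb P^2$ in $9-d\ge5$ distinct points (Manin, *Cubic Forms*, Thm. 24.4). No three of them are collinear, since the strict transform of a line through three of them would have $-K_X$-degree $\le3-3=0$. Blowing up two of the points gives $Q$ blown up in one point, whose exceptional curve is the strict transform of the line joining them. The other $7-d$ points do not lie on that curve. So $X$ is the blow-up of $Q$ in $8-d\ge4$ distinct points. Their first coordinates are pairwise distinct, since an effective curve of class $f-E_i-E_j$ would have $-K_X$-degree $2-2=0$. So Theorem A applies. With Lemma 2, the anticanonical ring of a geometrically smooth del Pezzo surface of degree $\le4$ over any perfect field of odd characteristic does not have FFRT. This includes all smooth cubic surfaces, also for $p=3$. Together with the positive results for $d\ge5$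 quoted in 1.1, over an algebraically closed field of odd characteristic the anticanonical ring has FFRT if and only if $d\ge5$. In characteristic $2$ nothing is claimed here about del Pezzo surfaces of degree $\le4$ other than those in Theorem B.

## 4. Characteristic two: four subspaces and a growing Jordan block

For $p=2$ the construction of Section 3 breaks at its first formula: $y^2=t$ defines a purely inseparable cover, and $\frac{q+1}2$ is not an integer. But the raw data are still there: a vector space with one subspace for each of four exceptional curves. Two pairs of complementary subspaces determine an operator, and an operator has Jordan blocks, whose sizes cannot exceed the dimension. We show that these blocks double in size at each Frobenius pushforward, while FFRT keeps the dimensions bounded.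

**Example (four lines in a plane).** Let $Y=k^2$ with lines $K_1=\langle(1,0)\rangle$, $K_2=\langle(0,1)\rangle$, $K_3=\langle(1,1)\rangle$, $K_4=\langle(1,c)\rangle$, $c\ne1$. Let $T$ be the projection onto $K_2$ along $K_1$ and $T'$ the projection onto $K_4$ along $K_3$. From $(0,1)=\frac{1}{c-1}\big((1,c)-(1,1)\big)$ we get $TT'(0,1)=\frac{c}{c-1}(0,1)$. So $1-TT'$ acts on $K_2$ as the scalar $1-\frac c{c-1}=\frac1{1-c}$, which recovers $c$ and so the relative position of the four lines. In higher dimensions the same operator also has a Jordan structure.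

### 4.1 The four points and four pencils

Write $\mathbb F_4=\{\lambda_1,\dots,\lambda_4\}$ and $p_i=(\lambda_i,\lambda_i^2)$ for $i\le4$; further blown-up points are $p_5,\dots$ with curves $E_5,\dots$. Let $s,w$ be the affine coordinates on the two factors of $Q$. On
$$\mathcal P=H^0(Q,\mathcal O(1,1))=\langle1,s,w,sw\rangle$$
let $\varepsilon_i(h)=h(p_i)$ and $e_i=(s-\lambda_i)(w-\lambda_i^2)$ for $i\le4$. Then
$$\varepsilon_i(e_i)=0,\qquad\varepsilon_i(e_j)=(\lambda_i-\lambda_j)(\lambda_i^2-\lambda_j^2)=(\lambda_i-\lambda_j)^3=1\quad(i\ne j),\tag{5}$$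
because we are in characteristic $2$ and nonzero elements of $\mathbb F_4$ have cube $1$. The matrix $(\varepsilon_i(e_j))$ is $J+1$, with $J$ the all-ones $4\times4$ matrix, and $(J+1)^2=4J+2J+1=1$. So it is invertible, and $e_1,\dots,e_4$ is a basis of $\mathcal P$.

**Lemma 9.** Each of the classes $f$, $f'$, $g=f+f'-E_1-E_2$, $g'=f+f'-E_3-E_4$ defines a morphism $\varphi:X\to\mathbb P^1$ with $\varphi^*\mathcal O(1)$ of that class and general fibre $\mathbb P^1$. Moreover $\varphi_*\mathcal O_X$ has rank $1$ and $R^1\varphi_*\mathcal O_X=0$.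

*Proof.* For $f,f'$ the first statement is clear. For $g$, consider the curves $\{s=\lambda_1\}\cup\{w=\lambda_2^2\}$ and $\{s=\lambda_2\}\cup\{w=\lambda_1^2\}$ of bidegree $(1,1)$. Both pass through $p_1$ and $p_2$, are smooth there, and meet exactly at $p_1,p_2$, transversally. So after subtracting $E_1+E_2$ they give two sections of $\mathcal O_X(g)$ without common zeros, and these define $\varphi$. A reducible $(1,1)$-curve is a union $\{s=c\}\cup\{w=c'\}$. As $p_1,p_2$ differ in both coordinates, such a curve through both is one of the two above. Every point of $Q$ other than $p_1,p_2$ lies on exactly one member of the pencil. So the general member is irreducible, hence a smooth rational curve, and avoids the other blown-up points. So the general fibre of $\varphi$ is $\mathbb P^1$. The class $g'$ is treated in the same way.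

Hence $\varphi_*\mathcal O_X$ has rank $1$. Let $D$ be any fibre. It is nef, $D^2=0$, and $K_X\cdot D=-2$ (for $g$: $-4+2$). So $(K_X+D)\cdot D=-2<0$, which gives $H^0(K_X+D)=0$, and by Serre duality $H^2(\mathcal O_X(-D))=0$. Since $H^1(\mathcal O_X)=0$, the sequence $0\to\mathcal O_X(-D)\to\mathcal O_X\to\mathcal O_D\to0$ gives $H^1(\mathcal O_D)=0$. This holds for all fibres of the flat map $\varphi$, so $R^1\varphi_*\mathcal O_X=0$. $\square$

### 4.2 Good bundles

**Definition.** A direct summand $V$ of some $F^e_*\mathcal O_X$, $e\ge0$, is *good* if $\varphi_*V=0$ for the four morphisms $\varphi$ of Lemma 9.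

For example $\mathcal O_X$ is not good, since $\varphi_*\mathcal O_X\ne0$. Direct summands of good bundles are good, and $F_*V$ is good if $V$ is, since $\varphi_*F_*V=F_*\varphi_*V$. For every good $V$ we also have $R^1\varphi_*V=0$ and $R^1\sigma_*V=0$, because $V$ is a summand of $F^e_*\mathcal O_X$ and $R^1\varphi_*F^e_*\mathcal O_X=F^e_*R^1\varphi_*\mathcal O_X=0$, similarly for $\sigma$.

**Lemma 10.** Suppose $R(X,\mathcal L)$ has FFRT, and let $C_0$ be as in Proposition 4. Then there is a good $V\ne0$ such that for all $e'\ge0$ the bundle $F^{e'}_*V$ is a direct sum of good bundles of rank $\le C_0$.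

*Proof.* The point is that only a small part of $F^e_*\mathcal O_X$ can fail to be good. By Proposition 4 write $M_0^{(e)}=\bigoplus_lN_l$, so that $F^e_*\mathcal O_X=\bigoplus_l\tilde N_l$ with ranks $\le C_0$. For each $\varphi$,
$$\sum_l\operatorname{rank}\varphi_*\tilde N_l=\operatorname{rank}F^e_*\varphi_*\mathcal O_X=q .$$
The sheaves $\varphi_*\tilde N_l$ are torsion-free, so for each $\varphi$ at most $q$ of them are nonzero. Altogether at most $4q$ of the nonzero $\tilde N_l$ fail to be good, and their total rank is at most $4C_0q$. If $q>4C_0$ this is less than $q^2=\operatorname{rank}F^e_*\mathcal O_X$. Fix such an $e$; then some $V=\tilde N_l\ne0$ is good.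

By the same computation as for (1), $F^{e'}_*V$ is the sheaf of $\bigoplus_n(N_l)_{np^{e'}}$, with $R$ acting through $p^{e'}$-th powers. This is a graded direct summand of $\bigoplus_n(M_0^{(e)})_{np^{e'}}=M_0^{(e+e')}$. By Proposition 4 it is a direct sum of graded modules whose sheaves have rank $\le C_0$. These sheaves are direct summands of the good bundle $F^{e'}_*V$, hence good. $\square$

### 4.3 The linear algebra of a good bundle

Fix a good bundle $V$, a summand of $F^e_*\mathcal O_X$.

**Step 1 (the space $Y$).** This step attaches to $V$ a vector space of dimension $\operatorname{rank}V$. The sheaf $W:=\sigma_*V$ is a direct summand of $\sigma_*F^e_*\mathcal O_X=F^e_*\mathcal O_Q$. By (2) with $i=0$ and $F^e_*\mathcal O_Q=F^e_*\mathcal O_{\mathbb P^1}\boxtimes F^e_*\mathcal O_{\mathbb P^1}$, this is a sum of copies of $\mathcal O,\mathcal O(-1,0),\mathcal O(0,-1),\mathcal O(-1,-1)$. By Krull–Schmidt for bundles, $W$ is a sum of such line bundles. Its direct images under the two projections vanish, because they are $\varphi_*V$ for the classes $f$ and $f'$.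 The first projection excludes $\mathcal O$ and $\mathcal O(-1,0)$, the second excludes $\mathcal O$ and $\mathcal O(0,-1)$. So $W\cong\mathcal O(-1,-1)^{\operatorname{rank}V}$. Put
$$Y=Y(V)=H^0(X,V(f+f'))=H^0(Q,W(1,1)).$$
Then $\dim Y=\operatorname{rank}V$ and $W=Y\otimes\mathcal O(-1,-1)$.

**Step 2 (the shape of $V$ near $E_i$).** This step shows that near $E_i$, $i\le4$, $V$ looks like a sum of copies of $\mathcal O_X$ and $\mathcal O_X(E_i)$. Write $\mathcal E=E_i$ and $\mathfrak m=\mathfrak m_{p_i}$. We have $F^e_*\mathcal O_X|_{\mathcal E}=F^e_*(\mathcal O_X/\mathcal O_X(-q\mathcal E))$, since functions act by $q$-th powers. It is filtered with quotients $F^e_*\big(\mathcal O_{\mathcal E}(-j\mathcal E)\big)=F^e_*\mathcal O_{\mathbb P^1}(j)$, $0\le j\le q-1$. Each quotient $G$ satisfies $H^0(G(-1))=H^0(\mathcal O(j-q))=0$ and $H^1(G)=0$. Both properties pass to extensions and to direct summands, so $V|_{\mathcal E}$, a sum of line bundles on $\mathbb P^1$, involves only degrees $0$ and $-1$: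
$$V|_{\mathcal E}\cong\mathcal O^\alpha\oplus\mathcal O(-1)^\beta\cong V_0|_{\mathcal E},\qquad V_0=\mathcal O_X^\alpha\oplus\mathcal O_X(\mathcal E)^\beta .$$
This isomorphism lifts successively to compatible maps $V_0|_{m\mathcal E}\to V|_{m\mathcal E}$ for all $m$. Indeed, the obstruction to passing from $m\mathcal E$ to $(m+1)\mathcal E$, $m\ge1$, lies in
$$H^1\big(\mathcal E,\mathcal Hom(V_0,V)|_{\mathcal E}\otimes\mathcal O_{\mathcal E}(-m\mathcal E)\big),$$
a sum of groups $H^1(\mathbb P^1,\mathcal O(d))$ with $d\ge-1+m\ge0$, which vanish. The lifts are isomorphisms by Nakayama.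

**Step 3 (consequences on $Q$).** We translate Step 2 to $W$. Let $W_n=\sigma_*(V(-n\mathcal E))\subset W$, considered at $p_i$; we write $W_n^{(i)}$ when the index matters. Near $\mathcal E$ we have $\mathfrak m^m\mathcal O_X=\mathcal O_X(-m\mathcal E)$. So the theorem on formal functions computes the completion of $W_n$ at $p_i$ as $\varprojlim_mH^0(V(-n\mathcal E)|_{m\mathcal E})$. By Step 2, twisted by $-n\mathcal E$, this is the corresponding limit for $V_0$, compatibly with the inclusions for varying $n$. Hence after completion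
$$W=\mathcal O^\alpha\oplus\mathcal O^\beta,\qquad W_1=\mathfrak m^\alpha\oplus\mathcal O^\beta,\qquad W_2=(\mathfrak m^2)^\alpha\oplus\mathfrak m^\beta .$$
So $W_1\supset\mathfrak mW$ and $W_2=\mathfrak m^2W+\mathfrak mW_1$. As completion is faithfully flat, these relations hold over $\mathcal O_{Q,p_i}$. In the same way $R^1\sigma_*V(-\mathcal E)=0$ near $p_i$, because $R^1\sigma_*\mathcal O_X=0$ and $R^1\sigma_*\mathcal O_X(-\mathcal E)=0$; the latter holds because $\sigma_*\mathcal O_X\to\sigma_*\mathcal O_{\mathcal E}=k$ is onto and $R^1\sigma_*\mathcal O_X=0$.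

**Step 4 (the four subspaces).** Put
$$K_i=K_i(V)=H^0(X,V(f+f'-E_i))\subset Y,\qquad i\le4 .$$
The sections of $W(1,1)=Y\otimes\mathcal O_Q$ are the constants $y\in Y$, and $W_1\supset\mathfrak mW$. So $K_i$ consists of the $y$ whose value at $p_i$ lies in $W_1/\mathfrak mW$, and $K_i$ maps isomorphically onto $W_1/\mathfrak mW$. By Step 3, locally at $p_i$ (trivializing $\mathcal O(1,1)$),
$$W=Y\otimes\mathcal O,\qquad W_1=K_i\otimes\mathcal O+Y\otimes\mathfrak m,\qquad W_2=K_i\otimes\mathfrak m+Y\otimes\mathfrak m^2 .\tag{6}$$

**Step 5 (complementary pairs).** We show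
$$Y=K_1\oplus K_2=K_3\oplus K_4 ;\tag{7}$$
this is where the pencils $g$ and $g'$ enter. For the $\varphi$ belonging to $g$ we have $R\varphi_*V=0$, so $R\Gamma(X,V(g))=R\Gamma(\mathbb P^1,R\varphi_*V\otimes\mathcal O(1))=0$. On $Q$ we have $R^1\sigma_*V(-E_1-E_2)=0$ everywhere: at $p_1,p_2$ by Step 3, elsewhere because $R^1\sigma_*V=0$. Further, $\sigma_*V(-E_1-E_2)$ is the kernel of the surjection
$$W\to W/W_1^{(1)}\oplus W/W_1^{(2)},$$
whose target consists of skyscraper sheaves at $p_1$ and $p_2$, with fibres $Y/K_1$ and $Y/K_2$ after twisting by $\mathcal O(1,1)$. The twisted kernel has cohomology $H^*(X,V(f+f'-E_1-E_2))=0$. Hence $H^0(Q,W(1,1))=Y\to Y/K_1\oplus Y/K_2$ is bijective. This says $K_1\cap K_2=0$ and $\dim K_1+\dim K_2=\dim Y$. The class $g'$ gives the second decomposition.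

**Step 6 (the operator).** Let $T$ be the projection of $Y$ onto $K_2$ along $K_1$, and $T'$ the projection onto $K_4$ along $K_3$. In characteristic $2$ put
$$z=(T-T')^2=T+T'+TT'+T'T .$$
Then $Tz=T+TT'T=zT$, so $z$ preserves $K_2=\operatorname{im}T$, and there
$$zy=y+TT'y\qquad(y\in K_2).\tag{8}$$
All these data are additive in $V$. Let $\nu(V)$ be the maximal size of a Jordan block of $z$ on $K_2(V)$, with $\nu(V)=0$ if $K_2(V)=0$. Then
$$\nu(V\oplus V')=\max(\nu(V),\nu(V')),\qquad \nu(V)\le\dim Y(V)=\operatorname{rank}V .\tag{9}$$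

### 4.4 What Frobenius does to the four subspaces

**Step 7 (the data of $F_*V$).** We express $Y(F_*V)$, the $K_i(F_*V)$ and the projections through those of $V$. Since $F_*V\otimes\mathcal O(f+f')=F_*(V(2f+2f'))$,
$$Y(F_*V)=H^0(X,V(2f+2f'))=H^0(Q,W(2,2))=Y\otimes\mathcal P,$$
$$K_i(F_*V)=H^0(X,V(2f+2f'-2E_i))=H^0(Q,W_2^{(i)}(2,2)).$$
Strictly speaking, a scalar $c$ acts on the left through $c^2$. Since $k$ is perfect, this changes neither subspaces nor Jordan block sizes (only eigenvalues are replaced by square roots), and we compute with the untwisted structure of $Y\otimes\mathcal P$. By (6), $K_i(F_*V)$ consists of the elements of $Y\otimes\mathcal P$ whose image in $Y\otimes\mathcal O/\mathfrak m_{p_i}^2$ lies in $K_i\otimes\mathfrak m_{p_i}/\mathfrak m_{p_i}^2$. The map $\mathcal P\to\mathcal O/\mathfrak m_{p_i}^2$ is onto with kernel $ke_i$, as one sees on the basis $1,\ s-\lambda_i,\ w-\lambda_i^2,\ e_i$, and $\ker\varepsilon_i$ maps onto $\mathfrak m_{p_i}/\mathfrak m_{p_i}^2$. Hence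
$$K_i(F_*V)=K_i\otimes\ker\varepsilon_i+Y\otimes e_i .$$
Let $\Pi=\ker\varepsilon_1\cap\ker\varepsilon_2$. By (5), $\mathcal P=ke_1\oplus ke_2\oplus\Pi$, $\ker\varepsilon_1=ke_1\oplus\Pi$ and $\ker\varepsilon_2=ke_2\oplus\Pi$, so
$$K_1(F_*V)=Y\otimes e_1\oplus K_1\otimes\Pi,\qquad K_2(F_*V)=Y\otimes e_2\oplus K_2\otimes\Pi .\tag{10}$$
The components of $h\in\mathcal P$ along $e_1$, $e_2$ and $\Pi$ are $\varepsilon_2(h)e_1$, $\varepsilon_1(h)e_2$ and $h+\varepsilon_2(h)e_1+\varepsilon_1(h)e_2$. The projection onto $K_2(F_*V)$ along $K_1(F_*V)$ is $0$ on $Y\otimes e_1$, the identity on $Y\otimes e_2$, and $T\otimes1$ on $Y\otimes\Pi$. The same holds with $(3,4)$ in place of $(1,2)$. So the two projections for $F_*V$ are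
$$\mathbf T=1\otimes\rho+T\otimes\theta,\qquad\mathbf T'=1\otimes\rho'+T'\otimes\theta',$$
$$\rho(h)=\varepsilon_1(h)e_2,\quad\theta(h)=h+\varepsilon_2(h)e_1+\varepsilon_1(h)e_2,\qquad\rho'(h)=\varepsilon_3(h)e_4,\quad\theta'(h)=h+\varepsilon_4(h)e_3+\varepsilon_3(h)e_4 .$$
Let $\mathbf z$ be the operator of $F_*V$. On $K_2(F_*V)=\operatorname{im}\mathbf T$ it is $\mathbf z=1+\mathbf T\mathbf T'$ by (8).

The following lemma says that $\mathbf z$ contains a square root of $z$. For $y\in K_2(V)$ put
$$H_y=y\otimes(e_3+e_4),\qquad G_y=y\otimes(e_1+e_3).$$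

**Lemma 11.** $H_y,G_y\in K_2(F_*V)$, $\ \mathbf zH_y=G_y$, and $\ \mathbf zG_y=H_{zy}$.

*Proof.* We have $Ty=y$, and we use (5) and characteristic $2$ throughout.

*Membership.* Both $\varepsilon_1$ and $\varepsilon_2$ vanish on $e_3+e_4$, so $\rho(e_3+e_4)=0$, $\theta(e_3+e_4)=e_3+e_4$ and $\mathbf TH_y=H_y$. Also $\varepsilon_1(e_1+e_3)=1$ and $\varepsilon_2(e_1+e_3)=0$, so
$$\mathbf TG_y=y\otimes e_2+y\otimes(e_1+e_3+e_2)=G_y .$$

*An auxiliary value.* Since $\varepsilon_1(e_4)=\varepsilon_2(e_4)=1$,
$$\mathbf T(y\otimes e_4)=y\otimes e_2+y\otimes(e_4+e_1+e_2)=y\otimes(e_1+e_4).\tag{11}$$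

*The value $\mathbf zH_y$.* Both $\varepsilon_3$ and $\varepsilon_4$ equal $1$ on $e_3+e_4$, so $\rho'(e_3+e_4)=e_4$ and $\theta'(e_3+e_4)=0$. Hence $\mathbf T'H_y=y\otimes e_4$, and by (11)
$$\mathbf zH_y=y\otimes(e_3+e_4)+y\otimes(e_1+e_4)=y\otimes(e_1+e_3)=G_y .$$

*The value $\mathbf zG_y$.* Here $\varepsilon_3(e_1+e_3)=1$ and $\varepsilon_4(e_1+e_3)=0$, so $\mathbf T'G_y=y\otimes e_4+T'y\otimes h'$ with $h'=e_1+e_3+e_4$. Since $\varepsilon_1(h')=0$ and $\varepsilon_2(h')=1$, we have $\rho(h')=0$ and $\theta(h')=h'+e_1=e_3+e_4$. With (11),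
$$\mathbf T\mathbf T'G_y=y\otimes(e_1+e_4)+TT'y\otimes(e_3+e_4).$$
Adding $G_y=y\otimes(e_1+e_3)$ gives $\mathbf zG_y=(y+TT'y)\otimes(e_3+e_4)=H_{zy}$ by (8). $\square$

So $\mathbf z^2H_y=H_{zy}$. In characteristic $2$ the polynomial $\tau^2-\zeta$ is a square, and this makes the blocks grow.

**Corollary 12.** Let $V$ be good. If $K_2(V)\ne0$, then $\nu(F_*V)\ge2\nu(V)$. If $V\ne0$, then $\nu(F^{e'}_*V)\ge2^{e'-1}$ for all $e'\ge1$.

*Proof.* Let $\zeta$ be an eigenvalue of $z$ on $K_2(V)$ with a block of size $n=\nu(V)$. Let $N=z-\zeta$, and let $y\in K_2(V)$ satisfy $y':=N^{n-1}y\ne0$ and $N^ny=0$. Let $\xi^2=\zeta$. For all $x\in K_2(V)$, Lemma 11 gives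
$$(\mathbf z-\xi)^2H_x=(\mathbf z^2-\zeta)H_x=H_{zx}-\zeta H_x=H_{Nx}.$$
So $(\mathbf z-\xi)^{2n}H_y=H_{N^ny}=0$, while
$$(\mathbf z-\xi)^{2n-1}H_y=(\mathbf z-\xi)H_{y'}=G_{y'}-\xi H_{y'}=y'\otimes\big((e_1+e_3)-\xi(e_3+e_4)\big)\ne0,$$
since $e_1+e_3$ and $e_3+e_4$ are linearly independent. Hence $\mathbf z$ has a Jordan block of size at least $2n$.

If $V\ne0$, then $\dim Y=\operatorname{rank}V>0$, and by (10) $K_2(F_*V)\supset Y\otimes e_2\ne0$. So $\nu(F_*V)\ge1$. All $F^{e'}_*V$ are good, and $K_2(F^{e'}_*V)\neq0$ for $e'\ge1$, so induction using the first statement gives $\nu(F^{e'}_*V)\ge2^{e'-1}$. $\square$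

### 4.5 Proof of Theorem B

Suppose $R(X,\mathcal L)$ has FFRT, and take $V\ne0$ as in Lemma 10. For every $e'$ we have $F^{e'}_*V=\bigoplus_lZ_l$ with $Z_l$ good of rank $\le C_0$. By (9),
$$\nu(F^{e'}_*V)=\max_l\nu(Z_l)\le\max_l\operatorname{rank}Z_l\le C_0\qquad\text{for all }e' .$$
By Corollary 12 the left side is at least $2^{e'-1}$, which is a contradiction for large $e'$. $\square$

With Theorems A and B proved, the deduction in 2.3 establishes the Main Theorem for every perfect field of characteristic $p\ne3$.
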